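
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}

\numberwithin{equation}{section}

\title{A generalized character that counts commuting $p$-elements\\ need not be a character}


\begin{abstract}
For a finite group $G$ and a prime $p$, let $\Psi_{1,p,G}$ be the class function that vanishes on $p$-singular elements and takes a $p$-regular element $y$ to the number of $p$-elements commuting with $y$. It is a generalized character, and a conjecture from a paper of Robinson asserts that it is always a character, and may always be afforded by a projective module. We show that for $p=2$ the solvable group $G=5^{1+4}\rtimes(C_4\circ SL_2(3))$, of order $150000$ and $2$-length one, has an irreducible character of degree $50$ whose multiplicity in $\Psi_{1,2,G}$ is $-1$. Taking direct products, we obtain arbitrarily negative multiplicities, and every finite group is a direct factor of a counterexample. In the positive direction we prove the conjecture when $G/O_p(G)$ has a normal $p$-complement and when the Sylow $p$-subgroups of $G$ are TI.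
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $G$ be a finite group and $p$ a prime. For a finite group $X$ write $X_p$ for its set of $p$-elements and $X_{p'}$ for its set of $p$-regular elements (those of order prime to $p$); the other elements are called $p$-singular. Every $g\in G$ is uniquely a product $g=g_pg_{p'}$ of commuting elements $g_p\in G_p$ and $g_{p'}\in G_{p'}$. We study the class function
\[
\Psi_G=\Psi_{1,p,G},\qquad
\Psi_G(y)=|G_p\cap C_G(y)|\ \text{ for } y\in G_{p'},\qquad \Psi_G(g)=0\ \text{ for } g\notin G_{p'} .
\]
It is known to be a generalized character, that is, an integral combination of irreducible characters; a short proof is given in Lemma~\ref{lem:int}. Let $(\mathbb K,R,\mathbb F)$ be a splitting $p$-modular system for $G$, with $R$ complete. The following conjecture comes from Robinson's paper \cite{Robinson}: $\Psi_G$ is always a character, and may always be afforded by a projective $RG$-module. The second assertion implies the first.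

Here are some simple cases. If $G$ is a $p$-group, $\Psi_G$ is the regular character. If $p\nmid|G|$, it is the trivial character. If $G$ has a normal Sylow $p$-subgroup $P$ with complement $C$, it is the permutation character of $G$ on the cosets of $C$ (Lemma~\ref{lem:normal}). For $G=S_3$ and $p=2$ it takes the value $4$ at the identity and $1$ at the $3$-cycles, so it is the sum of all three irreducible characters. In each of these cases $\Psi_G$ is afforded by a projective module, by Theorem~\ref{thm:positive}(a) below.

The multiplicity of $\chi\in\mathrm{Irr}(G)$ in $\Psi_G$ is an average. Since $\Psi_G$ is real, counting commuting pairs $(x,y)$ with $x\in G_p$ and $y\in G_{p'}$ gives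
\begin{equation}\label{eq:avg}
\langle\chi,\Psi_G\rangle=\frac1{|G|}\sum_{x\in G_p}\ \sum_{y\in C_G(x)_{p'}}\chi(y)=\frac1{|G|}\sum_{g\in G}\chi(g_{p'}) .
\end{equation}
So the weaker assertion says that the average of $\chi(g_{p'})$ over $G$ is never negative. If for some $x$ the set $C_G(x)_{p'}$ is a subgroup $C$, then the inner sum belonging to $x$ is $|C|\,\langle\chi|_C,1\rangle\ge0$. Only those $p$-elements $x$ for which $C_G(x)_{p'}$ is not a subgroup can contribute negatively, and their contributions would have to outweigh all the others. We show that this does happen.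

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a solvable group $G=5^{1+4}\rtimes(C_4\circ SL_2(3))$ of order $5^5\cdot48=150000$ with an irreducible character $\chi$ of degree $50$ such that $\langle\chi,\Psi_{1,2,G}\rangle=-1$. Moreover $G=O_{2',2,2'}(G)$, so $G$ has $2$-length one.
\end{theorem}

Hence $\Psi_{1,2,G}$ is not a character, and a fortiori it is not afforded by a projective $RG$-module. Both assertions of the conjecture are false.

\begin{theorem}\label{thm:unbounded}
Let $G$ be the group of Theorem~\ref{thm:main}. For every finite group $\Gamma$ and every integer $k\ge0$ the group $G^{k+1}\times\Gamma$ has an irreducible character $\xi$ with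
\[
\langle\xi,\Psi_{1,2,G^{k+1}\times\Gamma}\rangle=-4^k .
\]
\end{theorem}

So the multiplicities are unbounded below, and every finite group is a direct factor of a counterexample.

\begin{theorem}\label{thm:positive}
Let $p$ be any prime. Then $\Psi_{1,p,G}$ is afforded by a projective $RG$-module if
\begin{itemize}
\item[(a)] $G/O_p(G)$ has a normal $p$-complement (in particular if $G$ is $p$-nilpotent or has a normal Sylow $p$-subgroup), or
\item[(b)] the Sylow $p$-subgroups of $G$ are TI, that is, any two distinct ones intersect trivially (in particular if they have order $p$).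
\end{itemize}
\end{theorem}

By Theorem~\ref{thm:main}, hypothesis (a) cannot be replaced by ``$G$ is $p$-solvable of $p$-length one''. Our counterexamples have $p=2$; we do not decide whether the conjecture holds when restricted to odd primes.

\subsection*{The idea}
To make a multiplicity negative we want to choose which $p$-elements $x$ contribute to \eqref{eq:avg}. For $p=2$ a normal subgroup $Z$ of odd order does this. If $\chi$ lies over a nontrivial linear character of $Z$, then each $2$-element $x$ centralizing $Z$ contributes $0$, because $C_G(x)_{2'}$ is a union of cosets of $Z$ and $\chi$ sums to $0$ over each coset of $Z$.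

We take $Z$ to be the center of an extraspecial $5$-group $N$ of order $5^{2d+1}$, and let a group $H$ act on $N$ so that half of $H$ centralizes $Z$ and the other half inverts it. The decisive surviving contributions come from the $N$-conjugates of a central element $u$ of $H$ and of $u^{-1}$. Each is a positive multiple of the sum of a character $\psi$ of degree $5^d$ over the $2$-regular elements of a group $L\cong SL_2(3)$, and these elements do not form a subgroup. We can choose $\psi$ to take a negative value at each of the eight elements of order $3$ in $L$. For $|N|=5^{3}$ the positive and negative contributions balance exactly (Section~\ref{sec:small}); for $|N|=5^{5}$ and a suitable action, the negative ones win (Section~\ref{sec:main}).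

\section{Multiplicities as averages}\label{sec:avg}

For a Brauer character $\varphi$ of $G$ (with respect to $p$) put
\begin{equation}\label{eq:m}
m_G(\varphi)=\frac1{|G|}\sum_{y\in G_{p'}}\varphi(y)\,\Psi_G(y)=\frac1{|G|}\sum_{x\in G_p}\ \sum_{y\in C_G(x)_{p'}}\varphi(y)=\frac1{|G|}\sum_{g\in G}\varphi(g_{p'}).
\end{equation}
The second expression counts commuting pairs $(x,y)\in G_p\times G_{p'}$, and the third uses that $(x,y)\mapsto xy$ is a bijection from these pairs to $G$. The restriction of an ordinary character $\chi$ to $G_{p'}$ is a Brauer character, and for it \eqref{eq:m} is \eqref{eq:avg}.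

\begin{lemma}\label{lem:int}
$m_G(\varphi)$ is an integer for every Brauer character $\varphi$ of $G$. In particular $\Psi_G$ is a generalized character.
\end{lemma}

\begin{proof}
Let $\hat\varphi$ be the class function $g\mapsto\varphi(g_{p'})$ on $G$. An elementary subgroup $E$ of $G$ is nilpotent, so $E_p$ and $E_{p'}$ are subgroups, $E=E_p\times E_{p'}$, and $\hat\varphi|_E=1_{E_p}\otimes\varphi|_{E_{p'}}$. Since $E_{p'}$ is a $p'$-group, $\varphi|_{E_{p'}}$ is an ordinary character. Thus $\hat\varphi$ restricts to a character on every elementary subgroup, and by Brauer's characterization of characters it is a generalized character of $G$. Hence $m_G(\varphi)=\langle\hat\varphi,1_G\rangle\in\mathbb Z$. Applied to the restrictions of the irreducible characters $\chi$, this says that all $\langle\chi,\Psi_G\rangle$ are integers.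
\end{proof}

\begin{lemma}\label{lem:normal}
Let $G$ have a normal Sylow $p$-subgroup $P$, and let $C$ be a complement of $P$ in $G$. Then $\Psi_G=(1_C)^G$.
\end{lemma}

\begin{proof}
Point stabilizers in the action of $G$ on the set $G/C$ of left cosets are $p'$-groups, so $p$-singular elements have no fixed points. Let $y\in G_{p'}$. By the conjugacy part of the Schur--Zassenhaus theorem, applied to the complements $\langle y\rangle$ and $P\langle y\rangle\cap C$ of $P$ in $P\langle y\rangle$, we may replace $y$ by a conjugate and assume that $y\in C$. Each coset is $xC$ for a unique $x\in P$, and $y\,xC=(yxy^{-1})C$. So $y$ fixes exactly $|C_P(y)|$ cosets. Since $G_p=P$, this is $\Psi_G(y)$.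
\end{proof}

\section{Extraspecial groups and multipliers}\label{sec:setup}

From here to the end of Section~\ref{sec:unbounded} the prime is $p=2$ and $\Psi_G=\Psi_{1,2,G}$.

\subsection*{The groups}
Let $(W,B)$ be a vector space of dimension $2d>0$ over $\mathbb F_5$ with a nondegenerate alternating form. Let $H\le GL(W)$ be a subgroup such that
\[
B(hv,hv')=\mu(h)B(v,v')\qquad(h\in H,\ v,v'\in W)
\]
for a \emph{surjective} homomorphism $\mu:H\to\{\pm1\}\subset\mathbb F_5^\times$, and let $L=\ker\mu$. Assume that $5\nmid|H|$. Let
\[
N=W\times\mathbb F_5,\qquad (v,a)(v',a')=(v+v',\,a+a'+3B(v,v')).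
\]
Here $3=\frac12$ in $\mathbb F_5$, so that $(v,a)$ and $(v',a')$ have commutator $(0,B(v,v'))$. As $B$ is nondegenerate, $N$ is extraspecial of order $5^{2d+1}$ with center $Z=\{(0,a):a\in\mathbb F_5\}$. The rule
\[
h\cdot(v,a)=(hv,\mu(h)a)
\]
defines an action of $H$ on $N$ by automorphisms. Put
\[
G=N\rtimes H,\qquad M=NL\lhd G,\qquad |G:M|=2 .
\]
Both $N$ and $L$ centralize $Z$, while every element of $G\setminus M$ inverts $Z$.

\subsection*{The characters}
Fix a nontrivial linear character $\lambda$ of $Z$. Let $\theta\in\mathrm{Irr}(N)$ lie over $\lambda$, so that $\theta(nz)=\lambda(z)\theta(n)$ for $z\in Z$. If $n\in N\setminus Z$, some conjugate of $n$ has the form $nz$ with $\lambda(z)\ne1$, so $\theta(n)=\lambda(z)\theta(n)$ and $\theta(n)=0$. From $\langle\theta,\theta\rangle=1$ we get $5\,\theta(1)^2=5^{2d+1}$. Hence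
\begin{equation}\label{eq:theta}
\theta(1)=5^d,\qquad \theta|_Z=5^d\lambda,\qquad\theta\text{ vanishes off }Z,
\end{equation}
and $\theta$ is the only irreducible character of $N$ over $\lambda$. Since $L$ centralizes $Z$, the character $\theta$ is $L$-invariant. The index $|M:N|=|L|$ is prime to $5$, while $\theta(1)$ and the determinantal order $o(\theta)$ are powers of $5$. Therefore $\theta$ extends to $M$ by \cite[Cor.~8.16]{Isaacs}; for solvable $L$, as in both examples below, \cite[Cor.~6.28]{Isaacs} suffices.

Elements of $G\setminus M$ carry $\lambda$ to $\lambda^{-1}\neq\lambda$, so the inertia group of $\theta$ in $G$ is $M$. By Clifford's theorem $\psi^G$ is irreducible for every extension $\psi$ of $\theta$ to $M$; its degree is $2\cdot5^d$.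

\subsection*{The multiplicity}
The next lemma carries out the selection of $2$-elements announced in the introduction. The condition that $\mu$ be surjective is essential: if all of $H$ centralized $Z$, the cancellation in the first step of the proof would apply to every $2$-element and give multiplicity $0$.

\begin{lemma}\label{lem:formula}
Let $\psi\in\mathrm{Irr}(M)$ extend $\theta$. For a $2$-element $x$ of $G$ put $\sigma(x)=\sum_{y\in C_M(x)_{2'}}\psi(y)$. Then
\begin{equation}\label{eq:formula}
\langle\psi^G,\Psi_G\rangle=\frac1{|M|}\sum_{w}\,|N:C_N(w)|\;\sigma(w),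
\end{equation}
where $w$ runs over the $2$-elements of $H\setminus L$. For such $w$,
\begin{equation}\label{eq:sigma}
C_N(w)=\{(v,0):v\in W,\ wv=v\},\qquad
\sigma(w)=\sum_{l\in C_L(w)_{2'}}\ \sum_{n\in C_N(w)}\psi(nl).
\end{equation}
\end{lemma}

\begin{proof}
Since $|G:M|=2$, all $2$-regular elements of $G$ lie in $M$. By Frobenius reciprocity, and since $\Psi_G$ is real and supported on $2$-regular elements,
\[
\langle\psi^G,\Psi_G\rangle=\langle\psi,\Psi_G|_M\rangle=\frac1{|M|}\sum_{y\in M_{2'}}\psi(y)\,|G_2\cap C_G(y)|=\frac1{|M|}\sum_{x\in G_2}\sigma(x).
\]

\emph{Elements $x\in M$ contribute nothing.} The group $Z$ is central in $M$ and has odd order, so multiplication by $z\in Z$ permutes $C_M(x)_{2'}$. As $\psi(yz)=\lambda(z)\psi(y)$, we get $\sigma(x)=\lambda(z)\sigma(x)$ for all $z\in Z$, and so $\sigma(x)=0$.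

\emph{Elements $x\notin M$.} Then $x\in Nw$ for a unique $w\in H\setminus L$, and $w$ is a $2$-element. Since $|N|$ is odd, $\langle x\rangle$ and $\langle w\rangle$ meet $N$ trivially, and both are Sylow $2$-subgroups of $N\langle w\rangle$. So they are conjugate in $N\langle w\rangle$, and because $\langle w\rangle$ normalizes itself, they are conjugate by an element of $N$. The corresponding $N$-conjugate of $x$ lies in $\langle w\rangle\cap Nw=\{w\}$. Thus the $2$-elements in $Nw$ are exactly the $N$-conjugates of $w$, of which there are $|N:C_N(w)|$. As $N\le M$ and $\psi$ is a class function on $M$, the function $\sigma$ is constant on them. This proves \eqref{eq:formula}.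

Now let $w\in H\setminus L$ be a $2$-element. Since $w\cdot(v,a)=(wv,-a)$, the description of $C_N(w)$ holds. As $w$ normalizes $N$ and $L$, and $N\cap L=1$, an element $nl$ ($n\in N$, $l\in L$) commutes with $w$ iff both $n$ and $l$ do. Because $|N|$ is odd, $nl$ has odd order iff $l$ does. This is \eqref{eq:sigma}.
\end{proof}

The term $l=1$ in \eqref{eq:sigma} is always
\begin{equation}\label{eq:one}
\sum_{n\in C_N(w)}\psi(n)=\theta(1)=5^d,
\end{equation}
because $C_N(w)\cap Z=1$ and $\theta$ vanishes off $Z$.

\subsection*{Values at elements of order three}
The absolute value of $\psi(t)$ for $t$ of order $3$ is determined by the fixed space of $t$ on $W$; a congruence then determines the sign.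

\begin{lemma}\label{lem:value}
Let $\psi\in\mathrm{Irr}(M)$ extend $\theta$, let $t\in L$ have order $3$, and let $\omega=e^{2\pi i/3}$. Then $\dim C_W(t)=2e$ is even and
\[
\psi(t)=(-1)^{d+e}\,5^{e}\,\omega^j\qquad\text{for some }j .
\]
\end{lemma}

\begin{proof}
Let $\mathcal X$ be a representation of $M$ affording $\psi$, and for $v\in W$ let $T_v=\mathcal X((v,0))$. If $v\ne v'$, then $(v,0)(v',0)^{-1}$ lies outside $Z$, so $\mathrm{tr}(T_vT_{v'}^{-1})=0$. Hence the $5^{2d}$ operators $T_v$ are linearly independent: multiply a linear relation by $T_{v'}^{-1}$ and take traces. They therefore form a basis of the algebra of $5^d\times5^d$ matrices. Conjugation by $A=\mathcal X(t)$ permutes this basis, $AT_vA^{-1}=T_{tv}$, so its trace is $|C_W(t)|$. On the other hand the trace of $Y\mapsto AYA^{-1}$ is $\mathrm{tr}(A)\,\mathrm{tr}(A^{-1})=|\psi(t)|^2$. So $|\psi(t)|^2=|C_W(t)|$ is a power of $5$.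

Now $\psi(t)$, a sum of cube roots of unity, lies in $\mathbb Z[\omega]$, a unique factorization domain in which $5$ is prime (as $5\equiv2\bmod3$). Complex conjugation fixes the prime $5$, so $5$ divides $\psi(t)$ and $\overline{\psi(t)}$ to the same power $e$. Thus $|C_W(t)|=5^{2e}$, and $\psi(t)=5^e\beta$ with $\beta\bar\beta=1$. Hence $\beta$ is a unit, $\beta=\delta\omega^j$ with $\delta=\pm1$. Finally reduce modulo $1-\omega$, which divides $3$. All cube roots of unity become $1$, and $5$ becomes $-1$, so
\[
(-1)^d\equiv5^d=\psi(1)\equiv\psi(t)=\delta\,5^e\omega^j\equiv\delta(-1)^e ,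
\]
and $\delta=(-1)^{d+e}$ since $1\not\equiv-1$ modulo $1-\omega$.
\end{proof}

\section{The smallest case: an exact balance}\label{sec:small}

If $C_L(w)_{2'}$ is a subgroup, then so is $C_M(w)_{2'}$ and $\sigma(w)\ge0$. So we need a $2$-element $w$ for which $C_L(w)_{2'}$ is not a subgroup. A scalar $w$ centralizes all of $L$, so we look for a group $L$ whose $2$-regular elements do not form a subgroup. The alternating group $A_4$ is a small example; the next paragraph realizes a double cover of it in dimension two.

\subsection*{The group $L$}
Let $V=\mathbb F_5^2$ and let $f$ be the determinant form on $V$. It is alternating, nondegenerate and $SL_2(5)$-invariant. Let $L\le SL_2(5)$ be the preimage of a subgroup $A_4$ of $PSL_2(5)\cong A_5$, and let $Q\lhd L$ be the preimage of the normal four-subgroup of $A_4$. The element $-1$ is the only involution of $SL_2(5)$, since an involution is diagonalizable with eigenvalues $\pm1$ and has determinant $1$. We use the following facts.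
\begin{itemize}
\item[(i)] $|L|=24$ and $|Q|=8$. The $2$-elements of $L$ map into the four-subgroup of $A_4$, so they are the elements of $Q$. These are $\pm1$ and six elements $l$ of order $4$ with $l^2=-1$: for $l\in Q\setminus\{\pm1\}$ we have $l^2\in\{\pm1\}$, and $l$ is not an involution.
\item[(ii)] $L_{2'}$ maps bijectively to the set of odd-order elements of $A_4$. It consists of $1$ and eight elements of order $3$, four in each nontrivial coset of $Q$.
\item[(iii)] If $l\in Q$ has order $4$, then the image of $C_L(l)$ in $A_4$ centralizes an involution, so $C_L(l)\le Q$ is a $2$-group.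
\item[(iv)] On $V$, an element $l\in Q$ of order $4$ has eigenvalues $2$ and $3$. Indeed $l^2=-1$, the roots of $X^2+1$ in $\mathbb F_5$ are $2$ and $3$, and $\det l=1$.
\item[(v)] Let $\varepsilon\in\mathbb F_{25}$ have order $3$. On $V$, an element of order $3$ in $L$ has eigenvalues $\varepsilon,\varepsilon^{-1}$. Indeed it is diagonalizable over $\mathbb F_{25}$ and not the identity, so some eigenvalue is $\varepsilon^{\pm1}$, and the determinant is $1$.
\end{itemize}
By (i), $Q$ is a quaternion group, and an element of order $3$ acts nontrivially on it; so $L\cong SL_2(3)$.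

The eight values at elements of order $3$ can be made equal. By Sylow's theorem every element of order $3$ in $L$ is conjugate in $L$ to $t$ or $t^{-1}$, for any fixed $t$ of order $3$. In particular, in every representation of $L$ these elements have fixed spaces of the same dimension.

\begin{lemma}\label{lem:normalize}
Suppose that in Section~\ref{sec:setup} the group $\ker\mu$ is isomorphic to the group $L$ above, and identify the two. Let $2e$ be the common dimension of the spaces $C_W(t)$ for $t\in L$ of order $3$. Then $\theta$ has an extension $\psi$ to $M$ with $\psi(t)=(-1)^{d+e}5^e$ for \emph{all} $t\in L$ of order $3$.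
\end{lemma}

\begin{proof}
Fix $t$ of order $3$ and an arbitrary extension $\hat\theta$ of $\theta$. By Lemma~\ref{lem:value}, $\hat\theta(t)=(-1)^{d+e}5^e\omega^j$ for some $j$. As $M/NQ\cong L/Q$ has order $3$ and is generated by the image of $t$, there is a linear character $\tau$ of $M$ with $NQ\le\ker\tau$ and $\tau(t)=\omega^{-j}$. Put $\psi=\hat\theta\tau$. Then $\psi$ extends $\theta$, and $\psi(t)=(-1)^{d+e}5^e$ is real, so $\psi(t^{-1})$ has the same value. Every element of order $3$ in $L$ is conjugate to $t$ or $t^{-1}$.
\end{proof}

\subsection*{The computation for $W=V$}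
Take $W=V$, $B=f$, $u=2\cdot\mathrm{id}_V$ and $H=\langle u\rangle L$. Then $u$ has order $4$, $u^2=-1\in L$ and $\mu(u)=4=-1$. So $u\notin L$, $|H|=48$, and we are in the situation of Section~\ref{sec:setup} with $d=1$, $|N|=125$, $|M|=3000$. By (v), $C_V(t)=0$ for $t$ of order $3$, so Lemma~\ref{lem:normalize} with $e=0$ gives an extension $\psi$ with $\psi(1)=5$ and $\psi(t)=-1$ for the eight elements $t$ of order $3$. Since $u$ is a central $2$-element of $H$, the $2$-elements of $H\setminus L=uL$ form the set $uQ$. There are two kinds.

\begin{itemize}
\item $w=\pm u$. This is the scalar $2$ or $3$, so $C_N(w)=1$, $C_L(w)=L$, and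
\[
\sigma(w)=\sum_{l\in L_{2'}}\psi(l)=5-8=-3 .
\]
The conjugates under $N$ of these two elements number $2\cdot125=250$. Together they contribute $250\cdot(-3)=-750$.
\item $w=ul$ with $l\in Q$ of order $4$. By (iv), $w$ has eigenvalues $4$ and $6=1$ on $V$, so $|C_N(w)|=5$. By (iii), $C_L(w)_{2'}=C_L(l)_{2'}=\{1\}$, and so $\sigma(w)=5$ by \eqref{eq:one}. The six such $w$ have $6\cdot25=150$ conjugates under $N$. Together they contribute $150\cdot5=750$.
\end{itemize}

By Lemma~\ref{lem:formula}, $\langle\psi^G,\Psi_G\rangle=(-750+750)/3000=0$. The scalars contribute negatively, as intended, but the elements of the second kind compensate exactly.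

\subsection*{How to tip the balance}
We keep $L$ and enlarge $W$, so that $\psi(1)+8\psi(t)$ becomes more negative relative to the rest. In dimension $4$ the space $C_W(t)$ has dimension $0$ or $2$, as $t$ is not the identity on $W$, and by Lemma~\ref{lem:value} the value $\psi(t)$ is then, up to a cube root of unity, $1$ or $-5$. So we need a two-dimensional fixed space, for which $25+8\cdot(-5)=-15$. The obvious choice $W=V\oplus V$ fails, since by (v) its fixed space is $0$. But we may twist: tensor $V$ with a two-dimensional space on which $Q$ acts trivially and $t$ has eigenvalues $\varepsilon^{\pm1}$. Then two of the four products of eigenvalues of $t$ are $1$, while the elements of $Q$ act as they do on $V\oplus V$.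

\section{The counterexample}\label{sec:main}

\subsection*{Construction}
Let $L$, $Q$, $V$, $f$ and $\varepsilon$ be as in Section~\ref{sec:small}. Let $U=\mathbb F_{25}$, regarded as a two-dimensional space over $\mathbb F_5$, with the form $b(x,y)=xy^5+x^5y$. This is the trace of $xy^5$ from $\mathbb F_{25}$ to $\mathbb F_5$, so $b$ is $\mathbb F_5$-bilinear, symmetric and nondegenerate. Multiplication by $\varepsilon$ preserves $b$, because $\varepsilon^6=1$. Let $L$ act on $U$ through an isomorphism $L/Q\cong\langle\varepsilon\rangle$, and put
\[
W=V\otimes_{\mathbb F_5}U,\qquad B=f\otimes b .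
\]
The form $B$ is nondegenerate, $L$-invariant and, as a product of an alternating and a symmetric form in odd characteristic, alternating. Here $\dim W=4$, so $d=2$.

\emph{If $t\in L$ has order $3$, then $\dim C_W(t)=2$.} On $V$ the eigenvalues of $t$ are $\varepsilon,\varepsilon^{-1}$ by (v). On $U$, as $t\notin Q$, it acts as multiplication by $\varepsilon$ or $\varepsilon^{-1}$, with eigenvalues $\varepsilon^{\pm1}$, because $\varepsilon^5=\varepsilon^{-1}$. So its eigenvalues on $W$ are $\varepsilon^2,1,1,\varepsilon^{-2}$, and $t$ is diagonalizable over $\mathbb F_{25}$ since its order is prime to $5$.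

\emph{$L$ acts faithfully on $W$.} The kernel meets $Q$ trivially, as $Q$ is faithful on $V$ and trivial on $U$. So its order divides $|L:Q|=3$, and by the previous paragraph it contains no element of order $3$.

We identify $L$ with its image in $GL(W)$. Let $u=2\cdot\mathrm{id}_W$ and $H=\langle u\rangle L$. Then $u$ has order $4$ and is central in $H$, and $u^2=-\mathrm{id}_W$ is the image of $-1\in L$. Further $\mu(u)=4=-1$ while $\mu(L)=1$. So $u\notin L$, $|H|=48$, $\ker\mu=L$, and $H$ is a central product $C_4\circ L$. Let $N$, $G=N\rtimes H$ and $M=NL$ be as in Section~\ref{sec:setup}. Then $|N|=5^5=3125$, $|G|=3125\cdot48=150000$ and $|M|=24\,|N|=75000$.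

The subgroups $N\le N\langle u\rangle Q\le G$ are normal in $G$. The first has odd order, the second is an extension of $N$ by the $2$-group $\langle u\rangle Q$, and it has index $3$ in $G$. So $G$ is solvable and $G=O_{2',2,2'}(G)$.

\subsection*{The multiplicities}

\begin{proposition}\label{prop:mult}
Let $\psi$ be an extension of $\theta$ to $M$ as in Lemma~\ref{lem:normalize}, and let $\tau'\ne1$ be a linear character of $M$ with $NQ\le\ker\tau'$. Then $\chi=\psi^G$ and $\chi'=(\psi\tau')^G$ are irreducible of degree $50$, and
\[
\langle\chi,\Psi_G\rangle=-1,\qquad\langle\chi',\Psi_G\rangle=4 .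
\]
\end{proposition}

\begin{proof}
Both $\psi$ and $\psi\tau'$ extend $\theta$, so the induced characters are irreducible of degree $2\cdot25$ by Section~\ref{sec:setup}. Since $d=2$ and $e=1$, we have $\psi(1)=25$ and $\psi(t)=-5$ for all $t\in L$ of order $3$.

We evaluate \eqref{eq:formula} for an arbitrary extension $\rho$ of $\theta$ to $M$. As before, the $2$-elements of $H\setminus L=uL$ are those of $uQ$.
\begin{itemize}
\item $w=\pm u$. This is the scalar $2$ or $3$ on $W$, so $C_N(w)=1$ and $C_L(w)=L$. Each of these two $w$ contributes $|N|\,\sum_{l\in L_{2'}}\rho(l)$ to the sum in \eqref{eq:formula}.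
\item $w=ul$ with $l\in Q$ of order $4$; there are six of these. On $V$ the element $l$ has eigenvalues $2$ and $3$ by (iv), and on $U$ it is trivial. So $w$ has eigenvalues $4$ and $6=1$ on $W$, each with multiplicity $2$. Hence $|C_N(w)|=25$. As $u$ is central, $C_L(w)=C_L(l)$ is a $2$-group by (iii), and so $\sigma(w)=25$ by \eqref{eq:one}. Each of these $w$ contributes $125\cdot25=|N|$.
\end{itemize}
Dividing by $|M|=24\,|N|$ we obtain
\begin{equation}\label{eq:final}
\langle\rho^G,\Psi_G\rangle=\frac1{24}\Bigl(2\sum_{l\in L_{2'}}\rho(l)+6\Bigr).
\end{equation}
For $\rho=\psi$ the sum is $25+8\cdot(-5)=-15$ by (ii), and \eqref{eq:final} gives $(-30+6)/24=-1$. For $\rho=\psi\tau'$, the four elements of order $3$ in one nontrivial coset of $Q$ have $\tau'$-value $\omega=e^{2\pi i/3}$, and the four in the other have $\tau'$-value $\bar\omega$. The sum is $25-5\cdot4(\omega+\bar\omega)=45$, and \eqref{eq:final} gives $(90+6)/24=4$.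
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ constructed above has the required structure, and $\chi$ of Proposition~\ref{prop:mult} is the required character.
\end{proof}

\section{Unbounded negative multiplicities}\label{sec:unbounded}

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
The $2$-elements and the $2$-regular elements of a direct product $A\times B$ are the pairs of such elements, and centralizers of elements are products of centralizers. Hence $\Psi_{A\times B}=\Psi_A\otimes\Psi_B$, and for $\alpha\in\mathrm{Irr}(A)$, $\beta\in\mathrm{Irr}(B)$ the multiplicity of $\alpha\otimes\beta$ in $\Psi_{A\times B}$ is $\langle\alpha,\Psi_A\rangle\langle\beta,\Psi_B\rangle$. By \eqref{eq:avg}, $\langle1_\Gamma,\Psi_\Gamma\rangle=1$ for every finite group $\Gamma$. With $\chi$ and $\chi'$ as in Proposition~\ref{prop:mult}, the irreducible character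
\[
\xi=\chi\otimes\chi'\otimes\cdots\otimes\chi'\otimes1_\Gamma
\]
of $G^{k+1}\times\Gamma$, with $k$ factors $\chi'$, therefore has multiplicity $(-1)\cdot4^k\cdot1=-4^k$.
\end{proof}

\section{Positive results}\label{sec:positive}

We return to an arbitrary prime $p$. For an irreducible Brauer character $\varphi\in\mathrm{IBr}(G)$ let $\Phi_\varphi$ be the character of the corresponding projective indecomposable $RG$-module. We recall \cite[Thm.~2.13]{Navarro}: the $\Phi_\varphi$ form a basis of the space of class functions on $G$ vanishing on $p$-singular elements, and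
\[
\frac1{|G|}\sum_{y\in G_{p'}}\Phi_\varphi(y)\,\overline{\eta(y)}=\delta_{\varphi\eta}\qquad(\varphi,\eta\in\mathrm{IBr}(G)).
\]
So the coefficient of $\Phi_\varphi$ in $\Psi_G$ is $\frac1{|G|}\sum_{y\in G_{p'}}\Psi_G(y)\overline{\varphi(y)}$. As $\Psi_G$ is real, this is the complex conjugate of $m_G(\varphi)$, which is an integer by Lemma~\ref{lem:int}. Therefore
\begin{equation}\label{eq:crit}
\Psi_G=\sum_{\varphi\in\mathrm{IBr}(G)}m_G(\varphi)\,\Phi_\varphi .
\end{equation}
The characters of projective $RG$-modules are the combinations of the $\Phi_\varphi$ with nonnegative integer coefficients. Hence \emph{$\Psi_G$ is afforded by a projective $RG$-module if and only if $m_G(\varphi)\ge0$ for all $\varphi\in\mathrm{IBr}(G)$.}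

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $\varphi\in\mathrm{IBr}(G)$ and $\bar G=G/O_p(G)$. A normal $p$-subgroup acts trivially on every simple $\mathbb FG$-module, so $\varphi$ is inflated from $\bar G$. Moreover $g_{p'}$ maps to $(\bar g)_{p'}$. The last expression in \eqref{eq:m} thus gives $m_G(\varphi)=m_{\bar G}(\varphi)$.

Let $K$ be the normal $p$-complement of $\bar G$. Then $\bar G_{p'}=K$, so $C_{\bar G}(x)_{p'}=C_K(x)$ is a \emph{subgroup} for each $x\in\bar G_p$. Since $K$ is a $p'$-group, $\varphi|_K$ is an ordinary character. So each inner sum in the second expression of \eqref{eq:m} for $\bar G$ equals $|C_K(x)|\,\langle\varphi|_{C_K(x)},1\rangle\ge0$. Hence $m_G(\varphi)\ge0$, and the criterion after \eqref{eq:crit} applies.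

If $G$ is $p$-nilpotent, so is $\bar G$. If $G$ has a normal Sylow $p$-subgroup, then $\bar G$ is a $p'$-group and $K=\bar G$; here $m_G(\varphi)=\langle\varphi,1_{\bar G}\rangle$, so $\Psi_G=\Phi_1$.
\end{proof}

For (b) we do not compute the $m_G(\varphi)$. Instead we compare $\Psi_G$ with a permutation character of $G$, and find that the difference comes from a projective direct summand.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Let $P$ be a Sylow $p$-subgroup of $G$. If $P=1$, part (a) applies; so let $P\ne1$. Put $J=N_G(P)$, and let $C$ be a complement of $P$ in $J$. By Lemma~\ref{lem:normal}, $\Psi_J=(1_C)^J$, and $\Psi_J(y)=|C_P(y)|$ for $y\in J_{p'}$.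

\emph{Comparing characters.} Let $y\in G_{p'}$. The cosets $gJ$ correspond to the Sylow subgroups $S=gPg^{-1}$, so the formula for induced characters gives
\[
(1_C)^G(y)=(\Psi_J)^G(y)=\sum_{S}|C_S(y)|,\qquad (1_J)^G(y)=\sum_S1,
\]
where $S$ runs over the Sylow $p$-subgroups of $G$ normalized by $y$. By the TI property each $x\in G_p\setminus\{1\}$ lies in exactly one Sylow $p$-subgroup $S$, and if $y$ centralizes $x$, then $y$ normalizes $S$. So $\sum_S(|C_S(y)|-1)$ counts the nontrivial $p$-elements commuting with $y$, and we get
\begin{equation}\label{eq:TI}
\Psi_G=(1_C)^G-\bigl((1_J)^G-1_G\bigr)\qquad\text{on }G_{p'} .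
\end{equation}

\emph{Realizing the difference.} The permutation module $\mathbb F[G/C]$ is projective, since it is induced from the trivial module of the $p'$-group $C$. Since $p\nmid|G:J|$, the trivial module is a direct summand of $\mathbb F[G/J]$, say $\mathbb F[G/J]=\mathbb F\oplus Y$. We claim that $Y$ is projective. Identify $G/J$ with the set of Sylow $p$-subgroups and let $P$ act on it. A $p$-subgroup normalizing a Sylow $p$-subgroup $S$ lies in $S$. So for $S\ne P$ the stabilizer of $S$ in $P$ lies in $S\cap P=1$. Thus $P$ has one fixed point, and all its other orbits are regular. Hence $\mathbb F\oplus Y|_P\cong\mathbb F\oplus(\text{free})$. By the Krull--Schmidt theorem $Y|_P$ is free. A module whose restriction to a Sylow $p$-subgroup is projective is itself projective, so the claim follows.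

Consider now the surjections
\[
\mathbb F[G/C]\longrightarrow\mathbb F[G/J]\longrightarrow Y ,
\]
the first induced by $gC\mapsto gJ$ and the second the projection with kernel $\mathbb F$. Since $Y$ is projective, the composite splits. Its kernel $X$ is a direct summand of $\mathbb F[G/C]$, hence projective, and its Brauer character is the right-hand side of \eqref{eq:TI}, that is, $\Psi_G|_{G_{p'}}$. Since $R$ is complete, $X$ lifts to a projective $RG$-module. The character of this lift agrees with $\Psi_G$ on $G_{p'}$ and, as the character of a projective module, vanishes on $p$-singular elements. So it equals $\Psi_G$.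

Distinct subgroups of order $p$ intersect trivially, which gives the special case in (b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Isaacs}
I.~M. Isaacs, \emph{Character Theory of Finite Groups}.

\bibitem{Navarro}
G. Navarro, \emph{Characters and Blocks of Finite Groups}.

\bibitem{Robinson}
Geoffrey R. Robinson, \emph{A generalized character related to the local structure and representation theory of a finite group}, arXiv:2505.03976 (2025).

\end{thebibliography}

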